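\title{Smoothness and rational smoothness of $GL_p\times GL_q$-orbit closures along a single orbit}

\begin{abstract}
Let $K=GL_p\times GL_q$ act on the flag variety of $GL_{p+q}(\mathbb{C})$, let $Y_\gamma$ be the closure of an orbit, and let $\mathcal{O}_\alpha\subseteq Y_\gamma$ be an orbit. We prove that $Y_\gamma$ is smooth at the points of $\mathcal{O}_\alpha$ if and only if the Kazhdan--Lusztig--Vogan polynomial $P_{\gamma,\alpha}$ equals $1$. The condition on the polynomial is imposed at the one orbit $\mathcal{O}_\alpha$ only. The proof passes to a slice with a contracting torus action, uses localization in equivariant intersection cohomology to construct a finite map from the slice onto an affine space, and shows that this map has degree $1$ because the weights of the torus stay primitive on subtori of codimension one.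
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n=p+q$, let $G=GL_n(\mathbb{C})$, and let $B\subseteq G$ be the group of upper triangular matrices, so that $G/B$ is the variety of complete flags in $\mathbb{C}^n$. Put $\theta=\operatorname{diag}(1,\dots,1,-1,\dots,-1)$, with $p$ entries $1$ and $q$ entries $-1$. The fixed point subgroup of conjugation by $\theta$ is the symmetric subgroup $K=GL_p\times GL_q$. It acts on $G/B$ by left translation with finitely many orbits, and the orbits are indexed by \emph{$(p,q)$-clans}. A $(p,q)$-clan is a string $\gamma=\gamma_1\cdots\gamma_n$ in which each symbol is $+$, $-$ or a natural number, every number that occurs occurs exactly twice, and the number of $+$'s minus the number of $-$'s is $p-q$. Strings that differ by a relabeling of the numbers are identified. We write $\mathcal{O}_\gamma$ for the orbit indexed by $\gamma$ (a point of it is written down in Section~\ref{sec:model}), $Y_\gamma$ for its closure, and $\alpha\le\gamma$ if $\mathcal{O}_\alpha\subseteq Y_\gamma$. For $p=q=1$ the flag variety is $\mathbb{P}^1$, the clans $+-$ and $-+$ index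 the two fixed points of $K$, and $11$ indexes their complement.

There are two ways to ask whether $Y_\gamma$ is singular along $\mathcal{O}_\alpha$. One can ask whether $Y_\gamma$ is \emph{smooth on $\mathcal{O}_\alpha$}, that is, at the points of $\mathcal{O}_\alpha$; by $K$-equivariance one point suffices. Or one can ask the topological question whether intersection cohomology sees a singularity. Let $IC(Y_\gamma)$ be the intersection cohomology complex with coefficients in $\mathbb{C}$, normalized to be the constant sheaf in degree $0$ on the open orbit. Its stalk cohomology vanishes in odd degrees, and the Kazhdan--Lusztig--Vogan polynomial is the Poincar\'e polynomial of the stalk \cite{LV,MS}: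
\begin{equation}\label{eq:LV}
\mathcal{H}^{\mathrm{odd}}(IC(Y_\gamma))=0,\qquad
P_{\gamma,\beta}(u)=\sum_i \dim\mathcal{H}^{2i}(IC(Y_\gamma))_x\;u^i\quad(x\in\mathcal{O}_\beta).
\end{equation}
(In general these polynomials are indexed by orbits together with equivariant local systems. Here only trivial local systems occur, because the stabilizers are connected; see Section~\ref{sec:model}.) One calls $Y_\gamma$ \emph{rationally smooth along $\mathcal{O}_\alpha$} if $P_{\gamma,\alpha}=1$, and \emph{rationally smooth} if $P_{\gamma,\alpha}=1$ for every $\alpha\le\gamma$.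

Near a smooth point $IC(Y_\gamma)$ is the constant sheaf, so smoothness on $\mathcal{O}_\alpha$ implies $P_{\gamma,\alpha}=1$. For varieties in general the converse fails: the cone $xz=y^2$ is singular at its vertex, and its $IC$ stalk there is $\mathbb{C}$ (Example~\ref{ex:cone}). For the closures $Y_\gamma$, a theorem of McGovern says that $Y_\gamma$ is rationally smooth if and only if it is smooth. This is a statement about $Y_\gamma$ as a whole, and it gives no information about a $Y_\gamma$ that is singular somewhere. The question, posed in \cite{WWY}, is whether the two notions agree orbit by orbit, so that the polynomials determine the singular locus. They do.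

\begin{theorem}\label{thm:main}
Let $\alpha\le\gamma$ be $(p,q)$-clans. Then $P_{\gamma,\alpha}=1$ if and only if $Y_\gamma$ is smooth on $\mathcal{O}_\alpha$.
\end{theorem}

The hypothesis $P_{\gamma,\alpha}=1$ concerns one orbit. We do not assume $P_{\gamma,\beta}=1$ for the orbits between $\alpha$ and $\gamma$; this is a consequence.

\begin{corollary}\label{cor:equiv}
For $\alpha\le\gamma$ the following are equivalent: \textup{(i)} $P_{\gamma,\alpha}(1)=1$; \textup{(ii)} $P_{\gamma,\alpha}=1$; \textup{(iii)} $P_{\gamma,\beta}=1$ for all $\beta$ with $\alpha\le\beta\le\gamma$; \textup{(iv)} $Y_\gamma$ is smooth on $\mathcal{O}_\alpha$.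
\end{corollary}

\begin{corollary}\label{cor:partial}
Let $Q\supseteq B$ be a parabolic subgroup. A $K$-orbit closure $Y$ in $G/Q$ is smooth at a point if and only if the stalk of $IC(Y)$ at that point is $\mathbb{C}$ in degree $0$.
\end{corollary}

It remains to prove that $P_{\gamma,\alpha}=1$ implies smoothness. Sections~\ref{sec:model} and~\ref{sec:slice} replace $Y_\gamma$ near $\mathcal{O}_\alpha$ by a closed subvariety $S$ of a vector space $\mathfrak{n}$, stable under a torus $A$ that contracts $\mathfrak{n}$ to $0$. Let $d=\dim S$ and let $E_\chi$ be the intersection of $S$ with the weight space $\mathfrak{n}_\chi$. The first step (Section~\ref{sec:count}) is a count: if $P_{\gamma,\alpha}=1$, then each $E_\chi$ is a linear subspace, the dimensions add up to $d$, and the $IC$ stalks have rank $1$ along each $E_\chi$. The difficulty is that a weight space can be a plane, so that $S$ can contain infinitely many $A$-stable curves. The second step (Section~\ref{sec:finite}) uses induction to show that $S\setminus 0$ is smooth, and projects $S$ onto $\bigoplus_\chi E_\chi$ by a finite map. The third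 step (Section~\ref{sec:degree}) expresses the degree of this map as a ratio of two products of weights. For the cone $xz=y^2$ the ratio is $2$. For our slices every weight is a difference of two basis characters, and this forces the ratio to be $1$. Section~\ref{sec:examples} carries out these steps by hand in three small cases.

\section{Intersection cohomology and a matrix model}\label{sec:model}

\subsection*{Intersection cohomology}
Varieties are reduced, and sheaves and cohomology have coefficients in $\mathbb{C}$. For an equidimensional variety $Z$ of dimension $d$, possibly reducible, $IC(Z)$ is the intermediate extension of the constant sheaf on the smooth locus $Z^{\mathrm{sm}}$. Deligne's construction describes it. Take a Whitney stratification, let $U_k$ be the union of the strata of complex codimension at most $k$, and let $j_k:U_{k-1}\to U_k$ be the inclusion. Start with $\mathbb{C}$ on $U_0$ and put $IC|_{U_k}=\tau_{\le k-1}Rj_{k*}(IC|_{U_{k-1}})$. The result does not depend on the stratification. We use four properties.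
\begin{itemize}
\item[(IC1)] $IC(Z)$ is $\mathbb{C}$ on $Z^{\mathrm{sm}}$, it has no cohomology in negative degrees, and $\mathcal{H}^0(IC(Z))=j_*\mathbb{C}$, the underived direct image under $j:Z^{\mathrm{sm}}\to Z$, because no truncation removes degree $0$.
\item[(IC2)] Verdier duality gives $\mathbb{D}\,IC(Z)\cong IC(Z)[2d]$. Hence for a point $\iota:\{z\}\to Z$ the space $H^k(\iota^!IC(Z))$ is dual to $H^{2d-k}(\iota^*IC(Z))$.
\item[(IC3)] If $f:Z'\to Z$ is a smooth morphism of constant relative dimension from a scheme $Z'$, then $Z'$ is reduced and equidimensional, $f^*IC(Z)=IC(Z')$, and $Z'$ is smooth at $z'$ if and only if $Z$ is smooth at $f(z')$.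
\item[(IC4)] If $\mathbb{C}^\times$ acts linearly on an affine space and contracts it to $0$, and $Z$ is a closed stable subvariety with $Z\setminus0$ smooth, then the stalk of $IC(Z)$ at $0$ is $\bigoplus_{k<d}H^k(Z\setminus 0)$.
\end{itemize}
Fix $\gamma$ and write $r(\beta)=P_{\gamma,\beta}(1)$ for the total rank of the stalk along $\mathcal{O}_\beta$. For $\beta\le\gamma$ the stalk of $j_*\mathbb{C}$ contains the constants, so $P_{\gamma,\beta}(0)\ge1$. The coefficients are nonnegative, so
\begin{equation}\label{eq:rank}
r(\beta)\ge1,\qquad\text{and}\qquad r(\beta)=1\iff P_{\gamma,\beta}=1 .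
\end{equation}

\subsection*{From flags to involutions}
Let $v_1,\dots,v_n$ be the standard basis of $\mathbb{C}^n$, and let $V_+=\langle v_1,\dots,v_p\rangle$ and $V_-=\langle v_{p+1},\dots,v_n\rangle$ be the eigenspaces of $\theta$. The indexing by clans is fixed by the following representatives (Matsuki--Oshima; Yamamoto~\cite{Yamamoto}). The orbit $\mathcal{O}_\alpha$ contains the flag $\langle g_1\rangle\subset\langle g_1,g_2\rangle\subset\cdots$, where $g_i$ is a standard basis vector of $V_\pm$ if $\alpha_i=\pm$, where $g_i=e+f$ and $g_{i'}=e-f$ with standard basis vectors $e\in V_+$, $f\in V_-$ if $\alpha_i=\alpha_{i'}$ is a number and $i<i'$, and where all standard basis vectors used are distinct.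

The position of a flag relative to $\theta$ is easier to compute if we fix the flag and move the involution. Let
\[
X=\{M\in\operatorname{Mat}_n(\mathbb{C}): M^2=1,\ \operatorname{tr}M=p-q\},
\]
the conjugacy class of $\theta$, with $B$ acting by conjugation. The maps $G\to G/B$, $g\mapsto gB$, and $G\to X$, $g\mapsto g^{-1}\theta g$, are smooth and surjective, with fibers the cosets $gB$ and $Kg$. So $K$-orbits on $G/B$ and $B$-orbits on $X$ both correspond to double cosets $KgB$. Let $O_\gamma\subseteq X$ be the $B$-orbit that corresponds to $\mathcal{O}_\gamma$, and $Z_\gamma$ its closure. Smooth maps are open, so $Y_\gamma$ and $Z_\gamma$ have the same preimage in $G$. By (IC3) we may replace $Y_\gamma$ along $\mathcal{O}_\beta$ by $Z_\gamma$ along $O_\beta$: the order, smoothness and the $IC$ stalks correspond.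

If $g$ has columns $g_1,\dots,g_n$, then $g^{-1}\theta g$ is the matrix of $\theta$ in the basis $g_1,\dots,g_n$. Since $\theta(e+f)=e-f$, the representative above gives a point $a_\alpha\in O_\alpha$ that can be read from the clan. Let $w$ be the involution of $\{1,\dots,n\}$ that exchanges the two positions of each number and fixes the positions of signs. Let $\sigma_i=\pm1$ if $\alpha_i=\pm$ and $\sigma_i=1$ if $\alpha_i$ is a number. Then
\[
a_\alpha v_i=\sigma_i v_{w(i)} .
\]
Call a basis $v_1',\dots,v_n'$ \emph{triangular} if $v_i'\in\mathbb{C}^\times v_i+\langle v_1,\dots,v_{i-1}\rangle$ for all $i$. Triangular bases are the column systems of elements of $B$, which gives the test that we use to identify orbits: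
\begin{equation}\label{eq:triangular}
M\in O_\alpha\iff M \text{ has matrix } a_\alpha \text{ in some triangular basis.}
\end{equation}
The stabilizer of $a_\alpha$ in $B$ is the set of invertible elements in the linear space of upper triangular matrices that commute with $a_\alpha$. It is open in that space, hence connected. It equals $g^{-1}Kg\cap B$, which is conjugate to the stabilizer $K\cap gBg^{-1}$ of the flag $gB$ in $K$.

\section{Slices and their weights}\label{sec:slice}

The singularity of $Z_\gamma$ is constant along $O_\alpha$, so we want a subvariety through $a_\alpha$ transverse to the orbit. To keep global tools available we want this subvariety to be a vector space that a torus contracts to $a_\alpha$. Only the part of the diagonal torus that fixes $a_\alpha$ can act.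

Fix $\alpha$ and write $a=a_\alpha$. Let $\tau$ be the involution $Y\mapsto aYa^{-1}$ of $\operatorname{Mat}_n$; on matrix units, $\tau E_{ij}=\sigma_i\sigma_jE_{w(i)w(j)}$. Put
\[
\mathfrak{n}^\sharp=\langle E_{ij}: i>j,\ w(i)>w(j)\rangle,\qquad
\mathfrak{n}=\{m\in\mathfrak{n}^\sharp:\tau m=-m\},\qquad
\varphi(m)=\exp(m)\,a .
\]
The space $\mathfrak{n}^\sharp$ is $\tau$-stable and consists of strictly lower triangular matrices, so $\varphi$ is a polynomial map. For $m\in\mathfrak{n}$ we have $\exp(m/2)a=a\exp(-m/2)$, hence $\varphi(m)=\exp(m/2)\,a\exp(-m/2)\in X$. Let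
\[
A=\{t=\operatorname{diag}(t_1,\dots,t_n): ta=at\}=\{t: t_{w(i)}=t_i \text{ for all } i\}\subseteq B .
\]
This torus acts on $\mathfrak{n}$ by conjugation, written $t\cdot m$, and $\varphi(t\cdot m)=t\varphi(m)t^{-1}$. The cocharacter $\lambda(s)=\operatorname{diag}(s^{\,i+w(i)})$ of $A$ acts on $E_{ij}\in\mathfrak{n}^\sharp$ with weight $(i-j)+(w(i)-w(j))>0$, so $\lambda(s)\cdot m\to0$ as $s\to0$. When several clans are in play we write $\mathfrak{n}(\alpha)$ and $\varphi_\alpha$.

\begin{lemma}\label{lem:slice}
The map $\mu:B\times\mathfrak{n}\to X$, $(b,m)\mapsto b\varphi(m)b^{-1}$, is smooth, and $\dim\mathfrak{n}=\dim X-\dim O_\alpha$. If $m\in\mathfrak{n}\setminus0$ and $\varphi(m)\in O_\beta$, then $\alpha\le\beta$ and $\dim O_\beta>\dim O_\alpha$.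
\end{lemma}

\begin{proof}
Let $\mathfrak{b}$ be the Lie algebra of $B$. Since $X$ is the conjugacy class of $a$, the space $T_aX$ consists of the matrices $Ya-aY=(Y-\tau Y)a$, so $T_aX=\{Y'a:\tau Y'=-Y'\}$, and $T_aO_\alpha=\{(Y-\tau Y)a:Y\in\mathfrak{b}\}$. The differential of $\mu$ at $(1,0)$ sends $(Y,m)$ to $(Y-\tau Y+m)a$. The $(-1)$-eigenspace of $\tau$ is spanned by the elements $E_{ij}-\tau E_{ij}$. If $i\le j$, such an element is $Y-\tau Y$ with $Y=E_{ij}\in\mathfrak{b}$. If $w(i)\le w(j)$, it is $-(Y-\tau Y)$ with $Y=\tau E_{ij}\in\mathfrak{b}$. Otherwise it lies in $\mathfrak{n}$. So $d\mu_{(1,0)}$ is onto. For $Y\in\mathfrak{b}$, the matrix $Y$ involves only $E_{kl}$ with $k\le l$ and $\tau Y$ only $E_{kl}$ with $w(k)\le w(l)$, so $Y-\tau Y$ has no component in $\mathfrak{n}^\sharp$. Hence $T_aX=T_aO_\alpha\oplus\mathfrak{n}a$, which gives the dimension.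

The set where $d\mu$ is onto is open. It is stable under left translation by $B$, for which $\mu$ is equivariant, so it has the form $B\times\Omega$ with $\Omega\ni0$ open. It is stable under $(b,m)\mapsto(bt^{-1},t\cdot m)$ for $t\in A$, which preserves $\mu$, so $\Omega$ is $A$-stable. Every $m$ is moved into $\Omega$ by $\lambda(s)$ for small $s$, so $\Omega=\mathfrak{n}$.

The map $\mu$ has relative dimension $\dim B-\dim O_\alpha$, so $\mu^{-1}(O_\alpha)=B\times\varphi^{-1}(O_\alpha)$ has dimension $\dim B$. Thus $\varphi^{-1}(O_\alpha)$ is finite. It is $\lambda$-stable, so its points are $\lambda$-fixed, and it equals $\{0\}$. For $m\ne0$ this gives $\beta\ne\alpha$, while $a=\lim_{s\to0}\lambda(s)\varphi(m)\lambda(s)^{-1}$ lies in $Z_\beta$. So $O_\alpha\subseteq Z_\beta\setminus O_\beta$.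
\end{proof}

Now let $\alpha\le\gamma$. The \emph{slice} of $Z_\gamma$ at $\alpha$ is the closed $A$-stable subscheme $S=\varphi^{-1}(Z_\gamma)\ni0$ of $\mathfrak{n}$. It carries the complex $\mathcal{F}=\varphi^*IC(Z_\gamma)$. For $m\in S$ let $r(m)$ be the total rank of the stalk $\mathcal{F}_m$, so that $r(m)=r(\beta)$ if $\varphi(m)\in O_\beta$, and $r(0)=r(\alpha)$. By \eqref{eq:LV} all stalks of $\mathcal{F}$ are concentrated in even degrees.

\begin{lemma}\label{lem:S}
The scheme $S$ is reduced and equidimensional of dimension
\[
d=\dim O_\gamma-\dim O_\alpha=\dim\mathfrak{n}(\alpha)-\dim\mathfrak{n}(\gamma).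
\]
It is smooth at $m$ if and only if $Z_\gamma$ is smooth at $\varphi(m)$, and $\mathcal{F}\cong IC(S)$.
\end{lemma}

\begin{proof}
The map $\mu$ is the composite of $\mathrm{id}\times\varphi$ and the action map $\mathrm{act}:B\times X\to X$. As $Z_\gamma$ is $B$-stable, $\mathrm{act}^{-1}(Z_\gamma)=B\times Z_\gamma$, so $\mu^{-1}(Z_\gamma)=B\times S$ as schemes, and $B\times S\to Z_\gamma$ is smooth of relative dimension $\dim B-\dim O_\alpha$. The first claims follow from (IC3) and Lemma~\ref{lem:slice}. Both $\mathrm{act}$ and the projection $B\times Z_\gamma\to Z_\gamma$ are smooth, so both pull $IC(Z_\gamma)$ back to $IC(B\times Z_\gamma)$. Therefore $\mathrm{pr}_2^*\mathcal{F}\cong\mu^*IC(Z_\gamma)=IC(B\times S)=\mathrm{pr}_2^*IC(S)$. Restrict to $\{1\}\times S$.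
\end{proof}

\subsection*{Weights}
A \emph{block} of $\alpha$ is an orbit of $w$: a single position carrying a sign, or a pair of positions carrying the same number. The character lattice $X(A)$ is free on characters $\varepsilon_I$, one for each block $I$, and $E_{ij}$ with $i\in I$, $j\in J$ has weight $\varepsilon_I-\varepsilon_J$. No matrix unit in $\mathfrak{n}^\sharp$ has $I=J$, because $w$ reverses the order within a pair. For $I\ne J$ and $\chi=\varepsilon_I-\varepsilon_J$, the weight space $\mathfrak{n}_\chi$ is the $(-1)$-eigenspace of $\tau$ on the span of the $E_{ij}\in\mathfrak{n}^\sharp$ with $i\in I$, $j\in J$. It has a basis consisting of those vectors in the following table whose condition holds.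
\[
\begin{array}{llll}
I & J & \text{vector} & \text{condition}\\ \hline
\{i\} & \{j\} & E_{ij} & i>j \text{ and } \sigma_i\sigma_j=-1\\
\{i\} & \{j<j'\} & E_{ij}-\sigma_iE_{ij'} & i>j'\\
\{i<i'\} & \{j\} & E_{ij}-\sigma_jE_{i'j} & i>j\\
\{i<i'\} & \{j<j'\} & E_{ij}-E_{i'j'} & i>j \text{ and } i'>j'\\
 & & E_{i'j}-E_{ij'} & i>j'
\end{array}
\]
In the first row $\tau E_{ij}=\sigma_i\sigma_jE_{ij}$. In the other rows $\tau$ exchanges two matrix units up to sign, and the condition says that they lie in $\mathfrak{n}^\sharp$. For the last row this reads $i'>j$ and $i>j'$, and $i>j'$ implies $i'>j$ as well as the condition of the row above. We record the consequences; ``weight'' means a character $\chi$ with $\mathfrak{n}_\chi\ne0$.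
\begin{itemize}
\item[(W1)] $\dim\mathfrak{n}_\chi\le2$, with equality if and only if $I$ and $J$ are pairs and $J$ lies entirely to the left of $I$.
\item[(W2)] Distinct weights are not proportional. Indeed two differences of basis characters are proportional only if they agree up to sign, and $\chi$ and $-\chi$ are not both weights since all weights are positive on $\lambda$.
\item[(W3)] Each weight $\chi$ is primitive in $X(A)$. So $A_\chi=\ker\chi$ is a torus with $X(A_\chi)=X(A)/\mathbb{Z}\chi$, and $\mathfrak{n}^{A_\chi}=\mathfrak{n}_\chi$ by (W2).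
\item[(W4)] For $m\in\mathfrak{n}_\chi$ we have $m^2=0$, since $I\ne J$. So $\varphi(m)=(1+m)a$, and $\varphi(m)v_k=av_k$ for $k\notin J$.
\end{itemize}
For a weight $\chi$ put
\[
E_\chi=S\cap\mathfrak{n}_\chi=S^{A_\chi},
\]
with the reduced structure. The torus $A$ acts on $\mathfrak{n}_\chi$ through all nonzero scalars, so $E_\chi$ is a closed cone: it is $\{0\}$, a finite nonempty union of lines, or a plane $\mathfrak{n}_\chi$. The next lemma explains why the $E_\chi$ control $A$-stable closed subsets of $S$, such as the singular locus.

\begin{lemma}\label{lem:borel}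
A closed $A$-stable subset $\Sigma\subseteq\mathfrak{n}$ with $\Sigma\not\subseteq\{0\}$ contains a nonzero vector of some weight space.
\end{lemma}

\begin{proof}
The quotient $(\mathfrak{n}\setminus0)/\lambda(\mathbb{C}^\times)$ is a weighted projective space, and the image of $\Sigma\setminus0$ is a nonempty closed $A$-stable subvariety. By Borel's fixed point theorem it contains a fixed point of $A$, so there is $m\in\Sigma\setminus0$ with $A\cdot m\subseteq\lambda(\mathbb{C}^\times)\cdot m$. The stabilizer of $m$ is the common kernel of the weights in which $m$ has a nonzero component, so $\dim A\cdot m$ is the rank of the lattice that these weights span. This rank is at most $1$, and (W2) shows that only one weight occurs.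
\end{proof}

\subsection*{The planes}
A one-dimensional weight space minus the origin is one $A$-orbit, so it maps into a single $B$-orbit. A two-dimensional weight space meets several orbits, and we need to know which.

\begin{lemma}\label{lem:plane}
Let $J=\{j<j'\}$ and $I=\{i<i'\}$ be blocks of $\alpha$ with $j'<i$, let $\chi=\varepsilon_I-\varepsilon_J$, and write $m=x(E_{ij}-E_{i'j'})+y(E_{i'j}-E_{ij'})$ for $m\in\mathfrak{n}_\chi$. Let $\beta_0,\beta_1,\beta_2,\beta_3$ be the clans obtained from $\alpha$ by replacing the pattern $1122$ in positions $j,j',i,i'$ by $1221$, $1212$, $1{+}{-}1$, $1{-}{+}1$, respectively.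
\begin{itemize}
\item[(a)] Let $L_1=\{x=0\}$, $L_2=\{x=y\}$, $L_3=\{x=-y\}$. Then $\varphi$ maps $L_k\setminus0$ into $O_{\beta_k}$ for $k=1,2,3$, and it maps $\mathfrak{n}_\chi\setminus(L_1\cup L_2\cup L_3)$ into $O_{\beta_0}$.
\item[(b)] For $k=1,2,3$ the space $\mathfrak{n}(\beta_k)$ has a one-dimensional weight space whose nonzero vectors are mapped into $O_{\beta_0}$ by $\varphi_{\beta_k}$.
\end{itemize}
\end{lemma}

\begin{proof}
By (W4) the basis vectors in the other positions can be left unchanged, and we write $1,2,3,4$ for $j,j',i,i'$. In each case we exhibit a triangular basis and apply \eqref{eq:triangular}. Since $M^2=1$, a vector $v$ and $Mv$ are exchanged by $M$.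

(a) Here $m=x(E_{31}-E_{42})+y(E_{41}-E_{32})$, and $M=(1+m)a$ is given by
\[
Mv_1=v_2-yv_3-xv_4,\qquad Mv_2=v_1+xv_3+yv_4,\qquad Mv_3=v_4,\qquad Mv_4=v_3 .
\]
If $x=0\ne y$, take $v_1$, $v_2$, $v_3'=Mv_1=v_2-yv_3$, $v_4'=Mv_2=v_1+yv_4$. The pattern is $1212$.

If $x=\epsilon y\ne0$ with $\epsilon=\pm1$, take $v_1$, $v_2'=v_1+\epsilon v_2$, $v_3'=v_1-\epsilon v_2+2\epsilon yv_3$, $v_4'=Mv_1$. Then $Mv_2'=\epsilon v_1+v_2+(\epsilon x-y)v_3+(\epsilon y-x)v_4=\epsilon v_2'$ and $Mv_3'=-\epsilon v_1+v_2-(y+\epsilon x)v_3+(\epsilon y-x)v_4=-\epsilon v_3'$. The pattern is $1{+}{-}1$ for $\epsilon=1$ and $1{-}{+}1$ for $\epsilon=-1$.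

If $x\ne0$ and $x^2\ne y^2$, take $v_1$, $v_2'=v_2+\frac{y}{x}v_1$, $v_3'=Mv_2'=v_1+\frac{y}{x}v_2+\frac{x^2-y^2}{x}v_3$, $v_4'=Mv_1$. The pattern is $1221$.

(b) For $\beta_1$ the pairs are $\{1,3\}$ and $\{2,4\}$. By the table, the weight space with $I=\{2,4\}$, $J=\{1,3\}$ is the line spanned by $E_{21}-E_{43}$. For $m=x(E_{21}-E_{43})$, $x\ne0$, we get $Mv_1=v_3-xv_4$, $Mv_2=v_4$, $Mv_3=v_1+xv_2$, $Mv_4=v_2$. The basis $v_1$, $v_2'=Mv_3=v_1+xv_2$, $v_3$, $v_4'=Mv_1$ shows the pattern $1221$. For $\beta_2$ and $\beta_3$ the positions $2,3$ carry opposite signs $\epsilon,-\epsilon$, and $E_{32}$ spans a weight space. For $m=xE_{32}$, $x\ne0$, the basis $v_1$, $v_2$, $v_3'=Mv_2=\epsilon(v_2+xv_3)$, $v_4$ shows the pattern $1221$.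
\end{proof}

\section{Three examples}\label{sec:examples}

Take $p=q=2$ and $\gamma=1{+}{-}1$. The only weight vector of $\mathfrak{n}(\gamma)$ is $E_{32}$, so $Z_\gamma$ is a divisor in $X$. It lies in the closed $B$-stable set
\[
D=\{M\in X:\ (M-1)|_{\langle v_1,v_2\rangle}\text{ has rank at most }1\},
\]
because $a_\gamma v_2=v_2$. We compute its slices at two clans that consist of signs only. For these, $A$ is the diagonal torus and $\mathfrak{n}$ is spanned by four weight vectors of distinct weights, so $d=3$.

\begin{example}[a smooth slice]\label{ex:smooth}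
Let $\alpha={+}{-}{+}{-}$ and $m=x_1E_{21}+x_2E_{32}+x_3E_{43}+x_4E_{41}$. For $M=\exp(m)a$,
\[
(M-1)v_1=x_1v_2+\tfrac12x_1x_2v_3+\bigl(x_4+\tfrac16x_1x_2x_3\bigr)v_4,\qquad
(M-1)v_2=-2v_2-x_2v_3-\tfrac12x_2x_3v_4 ,
\]
and $Mv_3=v_3+x_3v_4$. The rank is at most $1$ exactly when $(M-1)v_1=-\frac{x_1}{2}(M-1)v_2$, that is, when $x_4+\frac16x_1x_2x_3=\frac14x_1x_2x_3$. So $\varphi^{-1}(D)$ is the hypersurface $12x_4=x_1x_2x_3$. At its points with $x_1x_2x_3\ne0$, the triangular basis $v_1$, $v_1+\frac{x_1}{2}v_2$, $v_2+\frac{x_2}{2}v_3$, $Mv_1$ shows the pattern $1{+}{-}1$: the second vector is fixed by $M$ and the third is negated. These points are dense in the hypersurface, so $\alpha\le\gamma$ and $S=\{12x_4=x_1x_2x_3\}$. This $S$ contains exactly three of the four weight lines, so $\sum_\chi\dim E_\chi=3=d$. It is not a linear subspace, but the projection to $\bigoplus_\chi E_\chi$, which forgets $x_4$, is an isomorphism.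
\end{example}

\begin{example}[the count fails]\label{ex:det}
Let $\alpha={+}{+}{-}{-}$ and $m=\sum z_{ij}E_{ij}$ with $i\in\{3,4\}$, $j\in\{1,2\}$. Then $(M-1)v_j=z_{3j}v_3+z_{4j}v_4$ for $j=1,2$, so $\varphi^{-1}(D)=\{\det z=0\}$. Where $\det z=0$ and $z_{41}\ne0$, the basis $v_1$, $v_2-\frac{z_{42}}{z_{41}}v_1$, $v_3$, $Mv_1$ shows the pattern $1{+}{-}1$. Hence $S=\{\det z=0\}$, which is singular at $0$. It contains all four weight lines, so $\sum_\chi\dim E_\chi=4>d$. The polynomial detects this: $S\setminus0$ is the $\mathbb{C}^\times$-bundle over $\mathbb{P}^1\times\mathbb{P}^1$ of the line bundle $\mathcal{O}(-1,-1)$, the Gysin sequence gives $H^0=\mathbb{C}$, $H^1=0$, $H^2=\mathbb{C}^2/\mathbb{C}$, and (IC4) gives $P_{\gamma,\alpha}=1+u$.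
\end{example}

\begin{example}[the count holds, the degree is $2$]\label{ex:cone}
This example is not a slice. Let $S=\{xz=y^2\}\subseteq\mathbb{C}^3$, the quotient of $\mathbb{C}^2$ by $\pm1$. Then $S\setminus0$ retracts onto $\mathbb{RP}^3$, which has $H^1=0$, so by (IC4) the $IC$ stalk at the singular point $0$ is $\mathbb{C}$. Let a torus with character lattice $\mathbb{Z}\chi\oplus\mathbb{Z}\psi$ act on $x,y,z$ with weights $\chi,\ \psi,\ 2\psi-\chi$. These are primitive, pairwise non-proportional, and positive on the cocharacter that pairs to $1$ with $\chi$ and with $\psi$. The cone contains the $x$-axis and the $z$-axis but not the $y$-axis, so the count gives $2=d$. The projection $\pi(x,y,z)=(x,z)$ is finite of degree $2$. The degree can be read off at the smooth point $(1,0,0)$, which is fixed by $\ker\chi$. Near it $x,y$ are coordinates on $S$, and $\pi(x,y)=(x,y^2/x)$. The normal direction to the $x$-axis has $\ker\chi$-weight $\psi$ in $S$ and $2\psi$ in the target, and the degree is the ratio of the two. The weight $2\psi-\chi$ is primitive, but its restriction to $\ker\chi$ is not.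
\end{example}

So the proof must show that $P_{\gamma,\alpha}=1$ forces the count of Example~\ref{ex:smooth}, and must then exclude the phenomenon of Example~\ref{ex:cone}.

\section{Equivariant cohomology of the slice}\label{sec:equiv}

\subsection*{Recollections}
For a linear algebraic group $H$ acting on a variety $Z$ let $D^b_H(Z)$ be the constructible equivariant derived category; its objects may be thought of as complexes on the Borel construction $EH\times^HZ$. For $\rho:Z\to\mathrm{pt}$ put $H^*_H(Z,\mathcal{G})=H^*_H(\mathrm{pt},\rho_*\mathcal{G})$ and $H^*_{H,c}(Z,\mathcal{G})=H^*_H(\mathrm{pt},\rho_!\mathcal{G})$, with all functors derived. We omit $\mathcal{G}$ if it is $\mathbb{C}$ and omit $\mathrm{pt}$ if $Z$ is a point. For the torus $A$,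
\[
R=H^*_A(\mathrm{pt})=\operatorname{Sym}(X(A)\otimes\mathbb{C}),
\]
with $X(A)$ in degree $2$, normalized so that the one-dimensional representation $\mathbb{C}_\chi$ has Euler class $\chi$. The same normalization is used for subtori $A'$, and restriction to $A'$ is induced by $X(A)\to X(A')$; in particular $H^*_{A_\chi}(\mathrm{pt})=R/\chi$.
\begin{itemize}
\item[(E1)] The functors $f^*,f_*,f_!,f^!,\otimes$ for equivariant $f$, the truncations and the open--closed triangles exist in $D^b_H$ and commute with restriction to subgroups. A morphism is an isomorphism if it is one after forgetting the action.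
\item[(E2)] For a closed subgroup $H'$, the stalk at the base point gives an equivalence $D^b_H(H/H')\cong D^b_{H'}(\mathrm{pt})$ that preserves equivariant cohomology. Equivariant local systems on $H/H'$ correspond to representations of $\pi_0(H')$, so they are constant if $H'$ is connected.
\item[(E3)] Let $A'$ be a torus and $\mathcal{G}\in D^b_{A'}(\mathrm{pt})$. Then $H^*_{A'}(\mathcal{G})$ is finitely generated over $H^*_{A'}(\mathrm{pt})$. If the underlying complex has cohomology only in even degrees, of total dimension $r$, then $H^*_{A'}(\mathcal{G})$ is free of rank $r$ and even. If the underlying complex is $\mathbb{C}[-k]$, then $H^*_{A'}(\mathcal{G})$ is free on one generator of degree $k$, and $H^k_{A'}(\mathcal{G})\to H^k(\mathcal{G})$ is an isomorphism.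
\end{itemize}
For (E3), an object with cohomology in one degree is a shifted constant sheaf by (E2). Induct with truncation triangles; in the even case the connecting maps vanish by parity, and extensions of free modules split.

Deligne's construction, applied to the stratification by $B$-orbits, makes $IC(Z_\gamma)$ an object of $D^b_B(Z_\gamma)$. Hence $\mathcal{F}\in D^b_A(S)$.

\begin{lemma}[contraction]\label{lem:contract}
Let a torus $A$ act linearly on $V$, let $\lambda$ be a cocharacter with only positive weights on $V$, and let $Z\subseteq V$ be closed and $A$-stable with $0\in Z$. Let $\iota:\{0\}\to Z$ and $\rho:Z\to\mathrm{pt}$. For $\mathcal{G}\in D^b_A(Z)$ the natural maps $\rho_*\mathcal{G}\to\iota^*\mathcal{G}$ and $\iota^!\mathcal{G}\to\rho_!\mathcal{G}$ are isomorphisms. Hence $H^*_{A'}(Z,\mathcal{G})=H^*_{A'}(\iota^*\mathcal{G})$ and $H^*_{A',c}(Z,\mathcal{G})=H^*_{A'}(\iota^!\mathcal{G})$ for every subtorus $A'\subseteq A$.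
\end{lemma}

\begin{proof}
By (E1) we may forget the action, and we extend $\mathcal{G}$ by zero to $V$. Let $z_j$ be coordinates on which $\lambda(s)$ acts by $s^{k_j}$, $k_j>0$. The homeomorphism $z_j\mapsto z_j|z_j|^{1/k_j-1}$ turns the action of $\lambda(s)$, $s\in\mathbb{R}_{>0}$, into multiplication by $s$. By equivariance the cohomology sheaves of $\mathcal{G}$ are locally constant on the orbits of $\mathbb{R}_{>0}$, so $\mathcal{G}$ becomes a conic complex on a real vector space. For conic complexes the two maps are isomorphisms \cite[Prop.~3.7.5]{KS}.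
\end{proof}

From now on $\iota$ is the inclusion of the origin. The triangle $\iota_*\iota^!\to\mathrm{id}\to j_*j^*$ for the complement of the origin, together with Lemma~\ref{lem:contract}, gives the long exact sequence
\begin{equation}\label{eq:les}
\cdots\to H^k_A(\iota^!\mathcal{F})\to H^k_A(\iota^*\mathcal{F})\to H^k_A(S\setminus0,\mathcal{F})\to H^{k+1}_A(\iota^!\mathcal{F})\to\cdots ,
\end{equation}
which expresses a global invariant of $S\setminus0$ through the stalk at $0$. By (IC2), Lemma~\ref{lem:S} and (E3), both $H^*_A(\iota^*\mathcal{F})$ and $H^*_A(\iota^!\mathcal{F})$ are free of rank $r(\alpha)$ and even. The same sequence for the constant sheaf on a representation $V$ as in Lemma~\ref{lem:contract} has first map $R[-2\dim V]\to R$ equal to multiplication by the Euler class, the product of the weights of $V$. In particular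
\begin{equation}\label{eq:plane}
H^*_A(\mathfrak{n}_\chi\setminus0)=R/\chi^2\qquad\text{if }\dim\mathfrak{n}_\chi=2 .
\end{equation}

\subsection*{Localization}
To compare the stalk at $0$ with nearby stalks we localize at the prime ideal $(\chi)\subset R$. The ring $R_{(\chi)}$ is a discrete valuation ring with uniformizer $\chi$, and all other weights are units in it by (W2). Localization keeps the splitting into even and odd parts, since $R$ is even. It discards everything in $S\setminus0$ except $E_\chi\setminus0$.

\begin{lemma}\label{lem:loc}
\textup{(a)} $H^*_A(S\setminus0,\mathcal{F})$ is killed by a product of weights. \textup{(b)} For each weight $\chi$, restriction is an isomorphism $H^*_A(S\setminus0,\mathcal{F})_{(\chi)}\to H^*_A(E_\chi\setminus0,\mathcal{F})_{(\chi)}$.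
\end{lemma}

\begin{proof}
Choose a basis of weight vectors of $\mathfrak{n}$. Let $\xi$ be the coordinate along a basis vector of weight $\psi$, so $\xi(t\cdot m)=\psi(t)\xi(m)$. Let $Z\subseteq\mathfrak{n}$ be locally closed and $A$-stable with $\xi$ nowhere zero on $Z$. Then $\xi$ is an invariant nowhere vanishing section of the equivariant line bundle $Z\times\mathbb{C}_\psi$, so the image of $\psi$ in $H^2_A(Z)=\operatorname{Hom}(\mathbb{C},\mathbb{C}[2])$ is zero. Hence $\psi:\mathcal{G}\to\mathcal{G}[2]$ is zero for every $\mathcal{G}\in D^b_A(Z)$, and $\psi$ kills $H^*_A(W,h_!\mathcal{G})$ for every inclusion $h:Z\to W$ into an $A$-stable $W$.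

(b) Let $\xi_1,\dots,\xi_N$ be the coordinates whose weights $\psi_1,\dots,\psi_N$ differ from $\chi$. Let $U_k\subseteq S\setminus0$ be the open set where one of $\xi_1,\dots,\xi_k$ is nonzero. Then $Z_k=U_k\setminus U_{k-1}$ is closed in $U_k$, the function $\xi_k$ is nowhere zero on it, and $U_N$ is the complement of $E_\chi\setminus0$. Extending by zero to $S\setminus0$ gives triangles $\mathcal{F}_{U_{k-1}}\to\mathcal{F}_{U_k}\to\mathcal{F}_{Z_k}$. By induction $\psi_1\cdots\psi_k$ kills $H^*_A(S\setminus0,\mathcal{F}_{U_k})$. Since $\psi_1\cdots\psi_N\notin(\chi)$, the triangle $\mathcal{F}_{U_N}\to\mathcal{F}\to\mathcal{F}_{E_\chi\setminus0}$ gives the claim.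

(a) Use all coordinates; then the last open set is $S\setminus0$.
\end{proof}

If $L\subseteq E_\chi$ is a line and $m\in L\setminus0$, then $L\setminus0=A/A_\chi$. By (E2), (E3) and the evenness of $\mathcal{F}_m$,
\begin{equation}\label{eq:line}
H^*_A(L\setminus0,\mathcal{F})=H^*_{A_\chi}(\mathcal{F}_m)\ \text{ is even and free of rank } r(m) \text{ over } R/\chi .
\end{equation}
The first application is a monotonicity statement. It needs no hypothesis on $P_{\gamma,\alpha}$, and we will apply it at clans other than $\alpha$.

\begin{lemma}\label{lem:mono}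
If $\dim\mathfrak{n}_\chi=1$ and $\mathfrak{n}_\chi\subseteq S$, then $r(\alpha)\ge r(m)$ for $m\in\mathfrak{n}_\chi\setminus0$.
\end{lemma}

\begin{proof}
Since $H^*_A(\iota^!\mathcal{F})$ is even, \eqref{eq:les} shows that $H^*_A(\iota^*\mathcal{F})\cong R^{r(\alpha)}$ surjects onto $H^{\mathrm{ev}}_A(S\setminus0,\mathcal{F})$. Localize at $(\chi)$. By Lemma~\ref{lem:loc}(b) and \eqref{eq:line} we get a surjection from $R_{(\chi)}^{r(\alpha)}$ onto a vector space of dimension $r(m)$ over the residue field of $R_{(\chi)}$.
\end{proof}

\section{The count}\label{sec:count}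

\begin{proposition}\label{prop:count}
Suppose $P_{\gamma,\alpha}=1$. Then for every weight $\chi$ the cone $E_\chi$ is a linear subspace, and $r(m)=1$ for all $m\in E_\chi\setminus0$. The dimensions $d_\chi=\dim E_\chi$ satisfy $\sum_\chi d_\chi=d$.
\end{proposition}

\begin{proof}
The hypothesis says that $\iota^*\mathcal{F}$ is $\mathbb{C}$ in degree $0$, and (IC2) gives $\iota^!\mathcal{F}=\mathbb{C}[-2d]$. By (E3) the first map in \eqref{eq:les} is $R[-2d]\to R$, multiplication by a homogeneous polynomial $f$ of degree $d$ in $X(A)$. If $f$ were zero, $R$ would embed in $H^*_A(S\setminus0,\mathcal{F})$, which is torsion by Lemma~\ref{lem:loc}(a). So $f\ne0$, multiplication by $f$ is injective, and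
\[
H^*_A(S\setminus0,\mathcal{F})\cong R/f .
\]
By Lemma~\ref{lem:loc}(a), $f$ divides a product of weights, so $f=c\prod_\chi\chi^{k_\chi}$ with $c\in\mathbb{C}^\times$ and $\sum_\chi k_\chi=d$. By Lemma~\ref{lem:loc}(b),
\[
M_\chi:=H^*_A(E_\chi\setminus0,\mathcal{F})_{(\chi)}\cong R_{(\chi)}/\chi^{k_\chi},
\]
an even cyclic module of length $k_\chi$. We show, for each type of cone, that $E_\chi$ is linear of dimension $k_\chi$ and that the ranks are $1$.

\emph{$E_\chi=\{0\}$.} Then $M_\chi=0$ and $k_\chi=0$.

\emph{$E_\chi$ is a union of $l\ge1$ lines.} Pick a point $m_i\ne0$ on each line. By \eqref{eq:line}, $M_\chi$ is killed by $\chi$ and has length $\sum_ir(m_i)$, which is at least $l$ by \eqref{eq:rank}. A cyclic module killed by $\chi$ has length at most $1$. So $l=1$, $r(m_1)=1$ and $k_\chi=1$.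

\emph{$E_\chi=\mathfrak{n}_\chi$ is a plane.} By (W1) we are in the situation of Lemma~\ref{lem:plane}, and $\beta_0,\dots,\beta_3\le\gamma$. Put $r_k=r(\beta_k)$ and $E^\circ=\mathfrak{n}_\chi\setminus0$. Every $H^*_A(E^\circ,\mathcal{G})$ is a module over $H^*_A(E^\circ)$, so it is killed by $\chi^2$ by \eqref{eq:plane}. In particular $k_\chi\le2$. This bound alone does not determine four ranks, so we add two more inputs: inequalities between the $r_k$, and a formula for $k_\chi$ in terms of the $r_k$.

The inequalities come from the slices at $\beta_1,\beta_2,\beta_3$. Since $O_{\beta_0}\subseteq Z_\gamma$, the slice of $Z_\gamma$ at $\beta_k$ contains the line of Lemma~\ref{lem:plane}(b), and Lemma~\ref{lem:mono} gives $r_k\ge r_0$ for $k=1,2,3$.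

The formula is an Euler characteristic. For $\mathcal{G}\in D^b_A(E^\circ)$ the module $H^*_A(E^\circ,\mathcal{G})_{(\chi)}$ is finitely generated by (E3) and killed by $\chi^2$, hence of finite length. Let $e(\mathcal{G})$ be the length of its even part minus the length of its odd part. A triangle gives a cyclic exact sequence with six terms, so $e$ is additive in triangles. Let $j:U\to E^\circ$ be the complement of the three lines and $h_k:L_k\setminus0\to E^\circ$ the inclusions. We have $e(\mathbb{C})=2$ by \eqref{eq:plane} and $e(h_{k*}\mathbb{C})=1$ because $H^*_A(A/A_\chi)=R/\chi$. Additivity gives $e(j_!\mathbb{C})=2-3=-1$. Now $\varphi$ maps $U$ into the single orbit $O_{\beta_0}$, on which the cohomology sheaves of $IC(Z_\gamma)$ are $B$-equivariant local systems. They are constant by (E2), because the stabilizers are connected. So the cohomology sheaves of $j^*\mathcal{F}$ are constant equivariant sheaves in even degrees, of total rank $r_0$, and the truncation triangles give $e(j_!j^*\mathcal{F})=-r_0$. By \eqref{eq:line}, $e(h_{k*}h_k^*\mathcal{F})=r_k$. Since $M_\chi$ is even,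
\[
k_\chi=e(\mathcal{F}|_{E^\circ})=-r_0+r_1+r_2+r_3\ \ge\ 2r_0\ \ge\ 2 .
\]
Together with $k_\chi\le2$ this gives $k_\chi=2$ and $r_0=1$. Then $r_1+r_2+r_3=3$ with each $r_k\ge1$, so all $r_k$ equal $1$.
\end{proof}

In Example~\ref{ex:det} each of the four lines would contribute a factor to a polynomial $f$ of degree $3$, which is how the proposition sees that $P_{\gamma,\alpha}\ne1$. In the plane case the number of special lines matters: the generic orbit is counted with weight $2-3=-1$ and bounded above three times, which leaves exactly the lower bound $2r_0$.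

\section{Induction and a finite projection}\label{sec:finite}

We fix $\gamma$ and prove, by induction on $d=\dim O_\gamma-\dim O_\alpha$, that $P_{\gamma,\alpha}=1$ implies that $Z_\gamma$ is smooth at $a_\alpha$. If $d=0$, then $\alpha=\gamma$ and $Z_\gamma$ is smooth on its open orbit. In this section and the next, $d\ge1$, $P_{\gamma,\alpha}=1$, and the claim is known for all $\beta\le\gamma$ with $\dim O_\beta>\dim O_\alpha$. The induction hypothesis can be applied only where $P_{\gamma,\beta}=1$ is known, that is, on the $E_\chi$. Lemma~\ref{lem:borel} shows that this is enough.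

\begin{lemma}\label{lem:punctured}
The variety $S\setminus0$ is smooth, $S$ is irreducible, and $IC(S)\cong\mathbb{C}_S$.
\end{lemma}

\begin{proof}
Let $m\in E_\chi\setminus0$ and $\varphi(m)\in O_\beta$. Then $\beta\le\gamma$, and $\dim O_\beta>\dim O_\alpha$ by Lemma~\ref{lem:slice}. Proposition~\ref{prop:count} and \eqref{eq:rank} give $P_{\gamma,\beta}=1$. By induction and Lemma~\ref{lem:S}, $S$ is smooth at $m$. The singular locus of $S$ is closed and $A$-stable and contains no nonzero weight vector, so it is contained in $\{0\}$ by Lemma~\ref{lem:borel}.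

Each irreducible component of $S$ is closed and stable under the connected group $A$, so it contains $0$. If there are $l$ components, then $S^{\mathrm{sm}}$ is a disjoint union of $l$ open pieces, each meeting every neighborhood of $0$, and (IC1) gives $\dim\mathcal{H}^0(IC(S))_0\ge l$. So $l=1$.

By (IC1) there are natural maps $\mathbb{C}_S\to\mathcal{H}^0(IC(S))\to IC(S)$. The composite is an isomorphism on the smooth set $S\setminus0$. At $0$ the stalk of $IC(S)$ is $\mathbb{C}$ in degree $0$ and contains the constants, so the composite is an isomorphism there too.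
\end{proof}

If $S$ is to be smooth at $0$, its tangent space there should be $E=\bigoplus_\chi E_\chi$, which has dimension $d$ by Proposition~\ref{prop:count}. So we project onto $E$. Choose an $A$-stable complement $C$ of $E$ in $\mathfrak{n}$, and let $\pi:S\to E$ be the projection along $C$. It is $A$-equivariant.

\begin{lemma}\label{lem:finite}
The map $\pi$ is finite and surjective.
\end{lemma}

\begin{proof}
The set $\pi^{-1}(0)=S\cap C$ is closed and $A$-stable. A nonzero weight vector in it would lie in $E_\chi\cap C=0$. So $\pi^{-1}(0)=\{0\}$ by Lemma~\ref{lem:borel}. Grade $\mathbb{C}[S]$ and $\mathbb{C}[E]$ by $\lambda$, so that the linear coordinates have positive degree and the degree $0$ parts are $\mathbb{C}$. The ring $\mathbb{C}[S]/(\pi^*E^*)$ is the coordinate ring of the scheme-theoretic fiber over $0$, which is supported at one point, so it is finite-dimensional. Homogeneous lifts of a homogeneous basis generate $\mathbb{C}[S]$ as a $\mathbb{C}[E]$-module, by induction on the degree (graded Nakayama lemma). So $\pi$ is finite. Its image is closed of dimension $d=\dim E$, hence equal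 to $E$.
\end{proof}

\section{The degree}\label{sec:degree}

Let $\delta=[\mathbb{C}(S):\mathbb{C}(E)]\ge1$ be the degree of $\pi$. At this point $S$ has all the properties that the cone of Example~\ref{ex:cone} has, so the argument must now use the shape of the weights. We compute one class in two ways: globally through $\pi$, which brings in $\delta$, and locally at a smooth point of some $E_\chi$, which gives a product of integral weights.

\subsection*{Orientation classes}
For an irreducible variety $Z$ of dimension $k$ and a nonempty smooth open subset $Z_0$, extension by zero $H^{2k}_c(Z_0)\to H^{2k}_c(Z)$ is an isomorphism, because $Z\setminus Z_0$ has real dimension at most $2k-2$. Integration gives an isomorphism $\int_Z:H^{2k}_c(Z)\to\mathbb{C}$, independent of $Z_0$.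

Let $Z$ be $S$, $E$ or $E_\chi$, of dimension $k$, and let $A'\subseteq A$ be a subtorus. The complex $\iota^!\mathbb{C}_Z$ is $\mathbb{C}[-2k]$; for $Z=S$ this follows from Lemma~\ref{lem:punctured} and (IC2). By Lemma~\ref{lem:contract} and (E3), $H^*_{A',c}(Z)$ is free over $H^*_{A'}(\mathrm{pt})$ on one generator of degree $2k$, and
\begin{equation}\label{eq:top}
H^{2k}_{A',c}(Z)\to H^{2k}_c(Z)\xrightarrow{\ \int_Z\ }\mathbb{C}\quad\text{is an isomorphism.}
\end{equation}
Let $\omega_Z$ be the generator with integral $1$. The class for $A$ restricts to the class for $A'$, so we use one symbol. Also $H^*_A(Z)=R$ by Lemma~\ref{lem:contract}, and pullback along an equivariant map between two such $Z$ is the identity of $R$. Let $f_Z\in R$ be the image of $\omega_Z$ under $H^*_{A,c}(Z)\to H^*_A(Z)$; this map commutes with pullback along proper maps.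

We recall the Gysin formalism. For a closed embedding $g:W'\to W$ of smooth $A'$-varieties of codimension $c$, the complex orientation gives $g^!\mathbb{C}=\mathbb{C}[-2c]$, and $g_!g^!\mathbb{C}\to\mathbb{C}$ induces maps $g_*$ of degree $2c$ on $H^*_{A'}$ and on $H^*_{A',c}$. They are functorial, commute with forgetting the action, and satisfy the projection formula $g_*(g^*\eta\cdot\zeta)=\eta\cdot g_*\zeta$. The Gysin image of $1$ under the inclusion of a fixed point has integral $1$. In both theories $g^*g_*$ is induced by the morphism $g^!\mathbb{C}\to g^*\mathbb{C}$, which is an element of $H^{2c}_{A'}(W')$. The self-intersection formula, applied to smooth finite-dimensional approximations of the Borel constructions, identifies this element with the Euler class $e(N_{W'/W})$ of the normal bundle. For a representation $V$ we get $\omega_V=\iota_*1$ and $f_V=\iota^*\iota_*1=e(V)$. Thus $f_E=\prod_\chi\chi^{d_\chi}$ and $f_{E_\chi}=\chi^{d_\chi}$.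

\begin{proposition}\label{prop:degree}
$\delta=1$.
\end{proposition}

\begin{proof}
\emph{The global computation.} Choose a nonempty open $E_0\subseteq E\setminus0$ over which $\pi$ is a covering with $\delta$ sheets. Represent the image of $\omega_E$ in $H^{2d}_c(E)$ by a form with compact support in $E_0$. Its pullback has integral $\delta$, so $\pi^*\omega_E=\delta\omega_S$ by \eqref{eq:top}. Passing to $H^*_A$ gives $\delta f_S=\prod_\chi\chi^{d_\chi}$. Since $d\ge1$, there is a weight $\chi=\varepsilon_I-\varepsilon_J$ with $E_\chi\ne0$; fix it. Let $g:E_\chi\to S$ be the inclusion and write $g^*\omega_S=h\,\omega_{E_\chi}$ with $h\in R$. Passing to $H^*_A$ gives $f_S=h\chi^{d_\chi}$, and since $R$ is a domain,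
\begin{equation}\label{eq:global}
\delta h=\prod_{\psi\ne\chi}\psi^{\,d_\psi}.
\end{equation}

\emph{The local computation.} The torus $A$ fixes only the origin, where smoothness is unknown. The subtorus $A'=A_\chi$ fixes all of $E_\chi$, so it lets us compute at a smooth point. Put $S^\circ=S\setminus0$ and $E^\circ=E_\chi\setminus0=(S^\circ)^{A'}$, with inclusion $g^\circ$, and fix $m\in E^\circ$ with inclusion $\kappa:\{m\}\to E^\circ$. The fixed locus of a torus on a smooth variety is smooth, with tangent spaces the invariants, so $T_mE^\circ=(T_mS)^{A'}$. Hence $N=T_mS/T_mE^\circ$ is a representation of $A'$ with only nonzero weights. In $H^*_{A',c}(E^\circ)$, the self-intersection and projection formulas give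
\[
g^{\circ*}(g^\circ_*\kappa_*1)=e(N_{E^\circ/S^\circ})\cdot\kappa_*1=\kappa_*\bigl(\kappa^*e(N_{E^\circ/S^\circ})\bigr)=e(N)\,\kappa_*1 ,
\]
where $e(N)\in H^*_{A'}(\mathrm{pt})$ is the product of the weights of $N$. Extend by zero from $S^\circ$ to $S$ and from $E^\circ$ to $E_\chi$. This commutes with pullback along $g$, by base change, since $g^{-1}(S^\circ)=E^\circ$. The extensions of the point classes $g^\circ_*\kappa_*1$ and $\kappa_*1$ have integral $1$, so by \eqref{eq:top} they are $\omega_S$ and $\omega_{E_\chi}$. Therefore $g^*\omega_S=e(N)\,\omega_{E_\chi}$ in $H^*_{A',c}(E_\chi)$. This module is free on $\omega_{E_\chi}$, so $h|_{A'}=e(N)$, and \eqref{eq:global} becomes an identity of polynomials with integer coefficients: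
\begin{equation}\label{eq:weights}
\delta\prod_{\nu\in\operatorname{wt}(N)}\nu=\prod_{\psi\ne\chi}(\psi|_{A'})^{d_\psi}\qquad\text{in }\operatorname{Sym}_{\mathbb{Z}}X(A'),
\end{equation}
where the weights $\nu$ of $N$ are counted with multiplicity.

\emph{Contents.} As representations of $A'$ we have $T_mS\subseteq T_m\mathfrak{n}=\mathfrak{n}$, and the weights of $N$ are nonzero. So every linear form in \eqref{eq:weights} is the restriction of a weight $\psi=\varepsilon_{I'}-\varepsilon_{J'}\ne\chi$ of $\mathfrak{n}$. Also $\psi\ne-\chi$ by (W2), so $\{I',J'\}\ne\{I,J\}$. The lattice $X(A')=X(A)/\mathbb{Z}(\varepsilon_I-\varepsilon_J)$ is free on the set of blocks with $I$ and $J$ identified, and $\psi|_{A'}$ is a difference of two distinct basis elements. Its coefficients have greatest common divisor $1$. By Gauss's lemma the content (the greatest common divisor of the coefficients) is multiplicative in a polynomial ring over $\mathbb{Z}$, so both products in \eqref{eq:weights} have content $1$. Comparing contents gives $\delta=1$.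
\end{proof}

For the cone of Example~\ref{ex:cone} the identity \eqref{eq:weights} reads $2\cdot\psi=2\psi$, and the last paragraph of the proof is the one that does not apply. In Example~\ref{ex:smooth}, with $m=E_{21}$, the space $T_mS$ is $\{x_4=0\}$, and both products are $(\varepsilon_3-\varepsilon_2)(\varepsilon_4-\varepsilon_3)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $Y_\gamma$ is smooth on $\mathcal{O}_\alpha$, then $P_{\gamma,\alpha}=1$ by (IC1). For the converse we complete the induction begun in Section~\ref{sec:finite}. The variety $S$ is reduced and irreducible, so $\mathbb{C}[E]\subseteq\mathbb{C}[S]\subseteq\mathbb{C}(S)$. By Proposition~\ref{prop:degree}, $\mathbb{C}(S)=\mathbb{C}(E)$, and by Lemma~\ref{lem:finite}, $\mathbb{C}[S]$ is integral over the polynomial ring $\mathbb{C}[E]$, which is integrally closed. So $\mathbb{C}[S]=\mathbb{C}[E]$, the map $\pi$ is an isomorphism, and $S$ is smooth at $0$. By Lemma~\ref{lem:S}, $Z_\gamma$ is smooth at $a_\alpha$, which means that $Y_\gamma$ is smooth on $\mathcal{O}_\alpha$.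
\end{proof}

\section{Intervals and partial flag varieties}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
The equivalence of (i) and (ii) is \eqref{eq:rank}, and that of (ii) and (iv) is Theorem~\ref{thm:main}. Assume (iv) and let $\alpha\le\beta\le\gamma$. The smooth locus of $Y_\gamma$ is open and contains $\mathcal{O}_\alpha\subseteq\overline{\mathcal{O}_\beta}$, so it meets $\mathcal{O}_\beta$. It is $K$-stable, so it contains $\mathcal{O}_\beta$, and $P_{\gamma,\beta}=1$. This is (iii), and (ii) is the case $\beta=\alpha$ of (iii).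
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:partial}]
The map $G/B\to G/Q$ is a $G$-equivariant locally trivial fibration with smooth irreducible fiber $Q/B$. The preimage of $Y$ is closed, $K$-stable and irreducible. It is a finite union of orbits, so it is the closure of one of them, say $Y_\gamma$. The map $Y_\gamma\to Y$ is smooth and surjective. For $y\in Y$ choose a preimage $x$, in the orbit $\mathcal{O}_\alpha$ say. By (IC3), $Y$ is smooth at $y$ if and only if $Y_\gamma$ is smooth at $x$, and the $IC$ stalks at $y$ and $x$ agree. By \eqref{eq:LV} this stalk is $\mathbb{C}$ in degree $0$ if and only if $P_{\gamma,\alpha}=1$. Apply Theorem~\ref{thm:main}.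
\end{proof}

\begin{thebibliography}{9}

\bibitem{KS} Kashiwara and Schapira, \emph{Sheaves on Manifolds}.

\bibitem{LV} Lusztig and Vogan, Invent. Math. 71 (1983).

\bibitem{MS} Mars and Springer, Represent. Theory 2 (1998).

\bibitem{WWY} Alexander Woo, Benjamin Wyser, Alexander Yong, \emph{Governing singularities of symmetric orbit closures}, arXiv:1701.02774 (2017).

\bibitem{Yamamoto} Yamamoto, Represent. Theory 1 (1997).

\end{thebibliography}
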